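\title{The density threshold for $A+A-2A=\mathbb{F}_p$}

\begin{abstract}
For a prime $p$ and $A\subseteq\mathbb{F}_p$ let $A+A-2A=\{a_1+a_2-2a_3 : a_1,a_2,a_3\in A\}$. We prove that for every $\varepsilon>0$ and all large $p$, every set $A$ with $|A|>(\frac14+\varepsilon)p$ satisfies $A+A-2A=\mathbb{F}_p$, and that every residue then has a positive proportion of the possible representations. For large $p$ we show that $|A|>\frac{p+1}4$ is the exact threshold and classify the extremal sets, and we prove that $|A+A-2A|\ge\min(p,4|A|)-o(p)$ for all nonempty $A$. The proof passes to a limit on a compact connected abelian group, projects to finite-dimensional tori, and applies Kneser's inequality to level sets of fiber densities along a chain of doublings.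
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $p$ be a prime and $\mathbb{F}_p$ the field with $p$ elements. For $A\subseteq\mathbb{F}_p$ write
\[
A+A-2A=\{a_1+a_2-2a_3 : a_1,a_2,a_3\in A\}.
\]
How large must $A$ be to force $A+A-2A=\mathbb{F}_p$? The coefficients $1,1,-2$ sum to zero, so replacing $A$ by $rA+t$ with $r\neq0$ multiplies $A+A-2A$ by $r$; the question is invariant under affine maps. We write $k\cdot A=\{ka:a\in A\}$ for dilates, so that $A+A-2A=A+A+(-2)\cdot A$, and an \emph{$N$-term progression} means a set $\{a+id:0\le i<N\}$ with $d\ne0$ and $N\le p$.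

The first example is an interval $A=\{0,\dots,N-1\}$. In the integers $A+A=\{0,\dots,2N-2\}$, and its translates by $0,-2,\dots,-2(N-1)$ cover all integers in $[-2(N-1),2(N-1)]$. By affine invariance every $N$-term progression therefore satisfies
\begin{equation}\label{eq:ap}
|A+A-2A|=\min(p,4N-3).
\end{equation}
For odd $p$ the inequality $4N-3<p$ is equivalent to $4N\le p+1$, so progressions miss a residue up to density about $\frac14$. In the other direction, the Cauchy--Davenport inequality $|X+Y|\ge\min(p,|X|+|Y|-1)$ for nonempty $X,Y\subseteq\mathbb{F}_p$ gives $|A+A-2A|\ge\min(p,3|A|-2)$ for odd $p$, so density above $\frac13$ essentially suffices. The gap between $3$ and $4$ comes from the dilate. The general inequality counts $(-2)\cdot A$ as a set of $|A|$ points, while for an interval this set is spread over a range of length $2N$ whose gaps are filled by $A+A$. To reach $\frac14$ one must show that the dilate counts double for \emph{every} set, although multiplication by $2$ is a bijection of $\mathbb{F}_p$.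

It is known that $A+A-2A=\mathbb{F}_p$ whenever $p>3$ and $|A|>\frac27p$. The constant $\frac27$ cannot be lowered for all such primes at once, since for $p=7$ the set $\{0,1\}$ has $\frac27p$ elements and \eqref{eq:ap} gives $|A+A-2A|=5$; but for large $p$ progressions only reach density $\frac14+O(\frac1p)$. The problem, posed in \cite{LMPV}, is to improve the coefficient $\frac27$ to the conjectured $\frac14+o(1)$, that is, to prove or disprove the following statement.

\begin{quote}
For every real $\varepsilon>0$ there is $p_0=p_0(\varepsilon)$ such that for every prime $p>p_0$ and every $A\subseteq\mathbb{F}_p$ with $|A|>(\frac14+\varepsilon)p$ we have $A+A-2A=\mathbb{F}_p$.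
\end{quote}

We prove this conjecture in a counting form.

\begin{theorem}\label{thm:count}
For every $\varepsilon>0$ there are $p_0$ and $\kappa>0$ such that for every prime $p>p_0$, every $A\subseteq\mathbb{F}_p$ with $|A|>(\frac14+\varepsilon)p$ and every $c\in\mathbb{F}_p$, the equation $a_1+a_2-2a_3=c$ has at least $\kappa p^2$ solutions in $A^3$. In particular $A+A-2A=\mathbb{F}_p$.
\end{theorem}

For large $p$ the error term $\varepsilon p$ can be removed from the threshold altogether.

\begin{theorem}\label{thm:exact}
There is an absolute constant $P$ such that for every prime $p>P$ and every $A\subseteq\mathbb{F}_p$: if $A+A-2A\neq\mathbb{F}_p$, then $|A|\le\frac{p+1}4$. This is sharp for every prime $p\ge5$: a progression with $N=\lfloor\frac{p+1}4\rfloor$ terms has $|A+A-2A|\le 4N-3<p$. For $p>P$, the sets with $|A|=N$ and $A+A-2A\ne\mathbb{F}_p$ are exactly the $N$-term progressions and, if $p\equiv1\pmod4$, also the sets obtained from an $(N+1)$-term progression by deleting its second (or its penultimate) term.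
\end{theorem}

The second family is visible for $p=13$, where $N=3$. For $A=\{0,1,3\}$ we have $A+A=\{0,1,2,3,4,6\}$, and subtracting $0,2,6$ gives every integer in $[-6,6]$ except $5$; these thirteen integers represent all residues, so exactly the residue $5$ is missed.

Below the threshold the size of $A+A-2A$ is asymptotically at least what \eqref{eq:ap} gives for a progression.

\begin{theorem}\label{thm:size}
For every $\varepsilon>0$ there is $p_0$ such that $|A+A-2A|\ge\min(p,4|A|)-\varepsilon p$ for all primes $p>p_0$ and all nonempty $A\subseteq\mathbb{F}_p$.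
\end{theorem}

All three theorems are deduced by contradiction from statements about compact connected abelian groups. Section~\ref{sec:circle} shows the mechanism on the circle, where doubling is two-to-one and the missing factor can be seen. Section~\ref{sec:group} proves the bound on general groups and Section~\ref{sec:equality} treats the case of equality. Section~\ref{sec:transfer} constructs the limit of a sequence of sets $A_i\subseteq\mathbb{F}_{p_i}$ and proves Theorems~\ref{thm:count} and~\ref{thm:size}. Section~\ref{sec:exact} proves Theorem~\ref{thm:exact} by a stability statement followed by an elementary count in the integers. Because of the compactness argument the constants $p_0(\varepsilon)$, $\kappa(\varepsilon)$ and $P$ are ineffective, and we claim no explicit values.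

\section{Kneser's theorems and the case of the circle}\label{sec:circle}

Let $\mathbb{T}=\mathbb{R}/\mathbb{Z}$ and $e(t)=e^{2\pi it}$. On every compact group, $\mu$ denotes the Haar probability measure; the length of an arc $I\subseteq\mathbb{T}$ is $|I|=\mu(I)$. A continuous surjective homomorphism of compact groups pushes Haar measure to Haar measure. A set is \emph{$\sigma$-compact} if it is a countable union of compact sets. The sum of two $\sigma$-compact sets is $\sigma$-compact, hence Borel, and on a compact metrizable group every measurable set contains a $\sigma$-compact set of the same measure.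

The continuous counterpart of the Cauchy--Davenport inequality, and its equality case, are the following theorems of Kneser \cite{Kneser}; part (K1) for $\mathbb{T}^d$ is due to Macbeath (1953). Here $\mu_*$ is inner measure, which equals $\mu$ on measurable sets.

\begin{theorem}\label{thm:kneser}
Let $G$ be a compact connected abelian group.
\begin{itemize}
\item[(K1)] If $X,Y\subseteq G$ are nonempty compact sets, then $\mu(X+Y)\ge\min(1,\mu(X)+\mu(Y))$.
\item[(K2)] If $X,Y\subseteq G$ are measurable of positive measure and $\mu_*(X+Y)=\mu(X)+\mu(Y)<1$, then there are a continuous surjective homomorphism $\chi:G\to\mathbb{T}$ and closed arcs $I,J$ with $X\subseteq\chi^{-1}(I)$, $Y\subseteq\chi^{-1}(J)$, $\mu(X)=|I|$ and $\mu(Y)=|J|$.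
\end{itemize}
\end{theorem}

Writing $X$ and $Y$ as increasing unions of nonempty compact sets extends (K1) to nonempty $\sigma$-compact sets. In (K2) we have $\mu(\chi^{-1}(I))=|I|=\mu(X)$, so $X$ equals $\chi^{-1}(I)$ up to a null set. We use (K2) only for Theorem~\ref{thm:exact}.

Now let $E\subseteq\mathbb{T}$ be a nonempty open set of measure $\alpha$, and suppose that some $c\in\mathbb{T}$ is not of the form $a_1+a_2-2a_3$ with $a_i\in E$; that is, $c+2z\notin E+E$ for all $z\in E$. We want $\alpha\le\frac14$, so assume $\alpha>\frac14$. For $n\ge0$ every $y\in\mathbb{T}$ has $2^n$ preimages under $x\mapsto2^nx$. Let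
\[
g_n(y)=2^{-n}\#\{x\in E:2^nx=y\}
\]
be the fraction of them that lie in $E$. Then $\int g_n=\alpha$, the set $\{g_n>0\}$ is the dilate $2^n\cdot E$, and the level sets $U_j=\{g_n\ge j2^{-n}\}$ are open, because the preimages move continuously with $y$. Put $\lambda_j=\mu(U_j)$, so that $2^n\alpha=\lambda_1+\dots+\lambda_{2^n}$ and $\lambda_1=\mu(2^n\cdot E)$.

The key observation is a pigeonhole argument in the fibers. Let $y\in U_i$, $y'\in U_j$ with $i+j>2^n$, and let $x$ be \emph{any} point with $2^nx=y+y'$. As $a$ runs through the $2^n$ preimages of $y$, the point $x-a$ runs through the preimages of $y'$. At least $i$ values of $a$ have $a\in E$ and at least $j$ have $x-a\in E$, so some $a$ has both properties and $x\in E+E$. For $z\in E$ the point $x=c+2z$ is not in $E+E$, so $2^nc+2^{n+1}z\notin U_i+U_j$. Thus $U_i+U_j$ is disjoint from a translate of the nonempty open set $2^{n+1}\cdot E$. If $U_i,U_j\ne\varnothing$, then $\mu(U_i+U_j)<1$ and (K1) gives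
\begin{equation}\label{eq:circle}
\lambda_i+\lambda_j+\mu(2^{n+1}\cdot E)\le1\qquad(i+j>2^n,\ \lambda_i,\lambda_j>0).
\end{equation}

For $n=0$ this reads $2\alpha+\mu(2\cdot E)\le1$. The trivial bound $\mu(2\cdot E)\ge\alpha$ gives $\alpha\le\frac13$, as with Cauchy--Davenport. If $E$ were disjoint from $E+\frac12$, we would have $\mu(2\cdot E)=2\alpha$ and be done. The difficulty is overlap, and the point is that overlap can be spent at the next level.

For $n=1$ we have $2\alpha=\lambda_1+\lambda_2$ and $\lambda_1=\mu(2\cdot E)\le1-2\alpha<2\alpha$. So $\lambda_2>0$, and \eqref{eq:circle} with $(i,j)=(1,2)$ gives $2\alpha+\mu(4\cdot E)\le1$.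

For $n=2$ we have $4\alpha=\lambda_1+\lambda_2+\lambda_3+\lambda_4$ and $\lambda_1=\mu(4\cdot E)<2\alpha$. If $\lambda_3=0$, then $4\alpha\le2\lambda_1<4\alpha$; so $\lambda_3>0$ and $\lambda_2+\lambda_3\le1-\mu(8\cdot E)$. If $\lambda_4>0$, then also $\lambda_1+\lambda_4\le1-\mu(8\cdot E)$, and we add the two bounds. If $\lambda_4=0$, the level $\lambda_1$ has no partner, but it is less than $2\alpha$, so $4\alpha<2\alpha+1-\mu(8\cdot E)$. In both cases $2\alpha+\mu(8\cdot E)\le1$.

Lemma~\ref{lem:descent} below shows that this continues: $\mu(2^n\cdot E)\le1-2\alpha$ for all $n\ge1$. But $E$ contains an arc, so $2^n\cdot E=\mathbb{T}$ for large $n$, a contradiction.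

Three things stand between this argument and $\mathbb{F}_p$. In $\mathbb{F}_p$ doubling has no fibers; they appear only in a limit group $H$ built from the large Fourier coefficients of $A$. Nothing in that construction makes $H$ a torus: its dual is merely countable and torsion-free, like $\mathbb{Z}[\frac12]$, for which doubling on $H$ is again a bijection. We therefore run the argument on torus quotients of $H$. Finally, the limit set $E$ is only measurable and solutions are excluded only almost everywhere, so open level sets are replaced by sets of density points.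

\section{The bound on compact connected groups}\label{sec:group}

\subsection{Setting}

We recall the facts from Pontryagin duality that we use. The dual $\Gamma$ of a compact abelian group $H$ is the discrete group, written additively, of continuous homomorphisms $\gamma:H\to\mathbb{T}$. Every discrete abelian group $\Gamma$ is the dual of the group of all homomorphisms $\Gamma\to\mathbb{T}$ with the topology of pointwise convergence. The group $H$ is metrizable if $\Gamma$ is countable and connected if $\Gamma$ is torsion-free. The functions $e(\gamma(x))$ form an orthonormal basis of $L^2(H)$ and their linear span, the trigonometric polynomials, is uniformly dense in $C(H)$. We put $\widehat f(\gamma)=\int f(x)e(-\gamma(x))\,dx$ and $f*f'(y)=\int f(u)f'(y-u)\,du$; for $f,f'\in L^2(H)$ the convolution is continuous and equals the absolutely convergent series $\sum_\gamma\widehat f(\gamma)\widehat{f'}(\gamma)e(\gamma(y))$. For a subgroup $\Delta\le\Gamma$, the annihilator $K=\{x:\gamma(x)=0\text{ for all }\gamma\in\Delta\}$ is a closed subgroup, the characters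 vanishing on $K$ are exactly those in $\Delta$, and the dual of $H/K$ is $\Delta$. A closed subgroup on which no nonzero character vanishes is all of $H$. Finally, Weil's formula: for a bounded Borel function $f$ on $H$, the average $\int_Kf(x+k)\,dk$ depends only on $x+K$, is a measurable function on $H/K$, and has integral $\int_Hf$.

\emph{In this section and the next, $H$ is a compact abelian group whose dual $\Gamma$ is nonzero, countable and torsion-free, $E\subseteq H$ is a Borel set, and $\alpha=\mu(E)$.} Then $H$ is metrizable and connected. Doubling is surjective on $H$, since a character vanishing on the closed subgroup $2\cdot H$ satisfies $2\gamma=0$. Every $\gamma\ne0$ maps $H$ onto $\mathbb{T}$, since a proper closed subgroup of $\mathbb{T}$ is finite, and an image of order $k$ would give $k\gamma=0$.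

\begin{definition}
For $c\in H$, the set $E$ is \emph{$c$-free} if $1_E(z)1_E(u)1_E(2z+c-u)=0$ for almost every $(z,u)\in H^2$. For a Borel set $D\subseteq H$, the set $E$ is \emph{$D$-free} if $1_E(z)1_D(w)1_E(u)1_E(2z+w-u)=0$ for almost every $(z,w,u)\in H^3$.
\end{definition}

By Fubini's theorem, $E$ is $c$-free if and only if $1_E*1_E(2z+c)=0$ for almost every $z\in E$, and $D$-free if and only if $1_E*1_E(2z+w)=0$ for almost every $(z,w)\in E\times D$.

\begin{theorem}\label{thm:group}
\begin{itemize}
\item[(a)] If $E$ is $c$-free for some $c\in H$, then $\mu(E)\le\frac14$.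
\item[(b)] If $E$ is $D$-free and $E$, $D$ have positive measure, then $4\mu(E)+\mu(D)\le1$.
\end{itemize}
\end{theorem}

Connectedness cannot be dropped: in $\mathbb{Z}/3\mathbb{Z}\times\mathbb{T}$ the subgroup $\{0\}\times\mathbb{T}$ has measure $\frac13$ and is $(1,0)$-free. This mirrors the role of primality, since in $\mathbb{Z}/n\mathbb{Z}$ with $3\mid n$ the multiples of $3$ satisfy $A+A-2A=A$.

\subsection{Fiber densities on torus quotients}

Call a nonzero finitely generated subgroup $\Delta\le\Gamma$ a \emph{lattice}. It is isomorphic to $\mathbb{Z}^d$ for some $d\geq1$, and $2\Delta=\{2\gamma:\gamma\in\Delta\}$ is again a lattice. Let $K_\Delta$ be the annihilator of $\Delta$, let $X_\Delta=H/K_\Delta$, and let $q_\Delta:H\to X_\Delta$ be the quotient map. The dual of $X_\Delta$ is $\Delta$, so $X_\Delta\cong\mathbb{T}^d$. The \emph{fiber density} of $E$ is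
\[
g_\Delta:X_\Delta\to[0,1],\qquad g_\Delta(x+K_\Delta)=\mu_{K_\Delta}\{k\in K_\Delta:x+k\in E\},
\]
and we record its distribution function, maximum and support size:
\[
\lambda_\Delta(\tau)=\mu\{g_\Delta>\tau\},\qquad m(\Delta)=\operatorname{ess\,sup}g_\Delta,\qquad s(\Delta)=\lambda_\Delta(0)=\mu\{g_\Delta>0\}.
\]
For $H=\mathbb{T}$ and $\Delta=2^n\mathbb{Z}$, the map $x\mapsto2^nx$ identifies $X_\Delta$ with $\mathbb{T}$, and then $g_\Delta=g_n$ and $s(\Delta)=\mu(2^n\cdot E)$ in the notation of Section~\ref{sec:circle}. Since $\Gamma$ is countable and nonzero, there are lattices $\Delta_1\le\Delta_2\le\cdots$ with union $\Gamma$; we call such a chain an \emph{exhaustion}.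

\begin{lemma}\label{lem:facts}
Let $\Delta$ be a lattice.
\begin{itemize}
\item[(a)] $\int_0^1\lambda_\Delta(\tau)\,d\tau=\alpha$; the function $\lambda_\Delta$ is nonincreasing and $\lambda_\Delta(\tau)>0$ if and only if $\tau<m(\Delta)$; and $\alpha\le m(\Delta)s(\Delta)\le s(\Delta)$.
\item[(b)] $\mu(E\cap q_\Delta^{-1}(N))=\int_Ng_\Delta$ for measurable $N\subseteq X_\Delta$. In particular, if $E\cap q_\Delta^{-1}(N)$ is null, then $s(\Delta)\le1-\mu(N)$.
\item[(c)] If $(\Delta_j)$ is an exhaustion, then $g_{\Delta_j}\circ q_{\Delta_j}\to1_E$ in $L^2(H)$, and $m(\Delta_j)\to1$ if $\alpha>0$.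
\item[(d)] If $\alpha>0$, then $s(2^n\Delta)\to1$ as $n\to\infty$.
\item[(e)] $K_{2\Delta}=\{x:2x\in K_\Delta\}$, and $\beta_\Delta:X_{2\Delta}\to X_\Delta$, $z+K_{2\Delta}\mapsto2z+K_\Delta$, is an isomorphism of compact groups; in particular it preserves Haar measure.
\end{itemize}
\end{lemma}

\begin{proof}
Weil's formula gives the identity in (b); if the left side vanishes, then $g_\Delta=0$ almost everywhere on $N$. Taking $N=X_\Delta$ gives $\int g_\Delta=\alpha$, and (a) follows from $\int g_\Delta=\int_0^1\mu\{g_\Delta>\tau\}\,d\tau$ and $g_\Delta\le m(\Delta)1_{\{g_\Delta>0\}}$ almost everywhere.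

The Fourier coefficient of $g_\Delta\circ q_\Delta$ at $\gamma$ is
\[
\int_H\int_{K_\Delta}1_E(x+k)e(-\gamma(x))\,dk\,dx=\widehat{1_E}(\gamma)\int_{K_\Delta}e(\gamma(k))\,dk,
\]
and the last integral is $1$ if $\gamma\in\Delta$ and $0$ otherwise. So $g_\Delta\circ q_\Delta$ is the projection of $1_E$ onto the frequencies in $\Delta$. This gives the convergence in (c). For $\epsilon>0$, the set of $x\in E$ with $g_{\Delta_j}(q_{\Delta_j}(x))\le1-\epsilon$ has measure at most $\epsilon^{-2}\|g_{\Delta_j}\circ q_{\Delta_j}-1_E\|_2^2$, which is less than $\alpha$ for large $j$; then $m(\Delta_j)>1-\epsilon$. For (d),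
\[
\alpha^2\bigl(1-s(2^n\Delta)\bigr)\le\|g_{2^n\Delta}-\alpha\|_2^2=\sum_{0\ne\gamma\in2^n\Delta}|\widehat{1_E}(\gamma)|^2 .
\]
Since $\Delta\cong\mathbb{Z}^d$, each $\gamma\neq0$ lies in $2^n\Delta$ for only finitely many $n$, so these tails of a convergent series tend to $0$.

For (e), $x\in K_{2\Delta}$ means $\gamma(2x)=2\gamma(x)=0$ for all $\gamma\in\Delta$. The continuous homomorphism $z\mapsto2z+K_\Delta$ is onto $X_\Delta$ because doubling is surjective, and its kernel is $K_{2\Delta}$; a continuous bijective homomorphism of compact groups is an isomorphism.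
\end{proof}

Parts (c) and (d) pull in opposite directions: on fine quotients $g_\Delta$ is close to the indicator of $E$, while repeated doubling of a fixed lattice spreads $g_\Delta$ over the whole torus. Part (d) is where finite generation matters: for $\Delta=\mathbb{Z}[\frac12]$ one has $2\Delta=\Delta$ and nothing spreads.

\subsection{The level-set inequality}

A null set can have a large sumset, so a sumset of level sets says nothing about almost-everywhere statements until the sets are cleaned. Let $B_r$ be the cube of radius $r$ about $0$ in $\mathbb{T}^d$; note $B_r=-B_r$. A point $x$ is a \emph{density point} of a measurable set $M\subseteq\mathbb{T}^d$ if $\mu(M\cap(x+B_r))/\mu(B_r)\to1$ as $r\to0$. By the Lebesgue density theorem almost every point of $M$ is one. A \emph{core} of $M$ is a $\sigma$-compact subset of $M$ of measure $\mu(M)$ that consists of density points of $M$; cores exist by inner regularity.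

\begin{lemma}\label{lem:core}
If $L,L'$ are cores of measurable sets $M,M'\subseteq\mathbb{T}^d$, then $1_M*1_{M'}>0$ on $L+L'$.
\end{lemma}

\begin{proof}
Let $x\in L$, $x'\in L'$. For small $r$, more than half of the points $b\in B_r$ satisfy $x+b\in M$, and more than half satisfy $x'-b\in M'$. So both hold on a set of positive measure, and there $u=x+b$ has $u\in M$ and $x+x'-u\in M'$.
\end{proof}

Call $\tau\in(0,1)$ \emph{admissible} for $\Delta$ if $\lambda_\Delta(\tau)>0$ and $\lambda_\Delta(1-\tau)>0$. The next lemma is the pigeonhole argument of Section~\ref{sec:circle}.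

\begin{lemma}\label{lem:pigeon}
Let $\tau$ be admissible for $\Delta$, and let $L,L'$ be cores of $\{g_\Delta>\tau\}$ and $\{g_\Delta>1-\tau\}$. If $y\in H$ and $1_E*1_E(y)=0$, then $q_\Delta(y)\notin L+L'$.
\end{lemma}

\begin{proof}
Write $g,K,X,q$ for $g_\Delta,K_\Delta,X_\Delta,q_\Delta$. For $u\in H$, the sets $\{k\in K:u+k\in E\}$ and $\{k\in K:y-u-k\in E\}$ have measures $g(q(u))$ and $g(q(y)-q(u))$ in the probability space $K$, so their intersection has measure at least the sum of these numbers minus $1$. By Weil's formula,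
\[
0=\int_H1_E(u)1_E(y-u)\,du\ \ge\ \int_X\max\bigl(0,\,g(x)+g(q(y)-x)-1\bigr)\,dx .
\]
The integrand is positive wherever $g(x)>\tau$ and $g(q(y)-x)>1-\tau$. So this set of $x$ is null, which says that $1_{\{g>\tau\}}*1_{\{g>1-\tau\}}$ vanishes at $q(y)$. Lemma~\ref{lem:core} gives the claim.
\end{proof}

\begin{lemma}\label{lem:level}
Let $\tau$, $L$, $L'$ be as in Lemma~\ref{lem:pigeon}.
\begin{itemize}
\item[(a)] If $E$ is $c$-free, then $\lambda_\Delta(\tau)+\lambda_\Delta(1-\tau)\le\mu(L+L')\le1-s(2\Delta)$.
\item[(b)] If $E$ is $D$-free and $\delta=\mu(D)>0$, then $\lambda_\Delta(\tau)+\lambda_\Delta(1-\tau)\le1-\delta-s(2\Delta)$.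
\end{itemize}
\end{lemma}

\begin{proof}
Put $S=L+L'$, $K=K_\Delta$, $X=X_\Delta$, $\beta=\beta_\Delta$. Admissibility gives $\alpha>0$, so $s(2\Delta)\ge\alpha>0$. By (K1),
\begin{equation}\label{eq:S}
\mu(S)\ge\min\bigl(1,\lambda_\Delta(\tau)+\lambda_\Delta(1-\tau)\bigr)>0 .
\end{equation}

(a) By Lemma~\ref{lem:pigeon}, $2z+c+K\notin S$ for almost every $z\in E$. The point $2z+c+K$ depends on $z$ only through $q_{2\Delta}(z)$; this is how $2\Delta$ enters. Precisely, $2z+c+K\in S$ if and only if $q_{2\Delta}(z)\in N=\beta^{-1}(S-q_\Delta(c))$, and $\mu(N)=\mu(S)$. Lemma~\ref{lem:facts}(b) for the lattice $2\Delta$ gives $s(2\Delta)\le1-\mu(S)$. In particular $\mu(S)<1$, so the minimum in \eqref{eq:S} is not $1$.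

(b) Now $2z+w+K\notin S$ for almost every $(z,w)\in E\times D$, and we need a lower bound for the set that $2z+w+K$ fills. Let $a=g_{2\Delta}\circ\beta^{-1}$ and $b(x+K)=\mu_K\{k:x+k\in D\}$, both functions $X\to[0,1]$. By Lemma~\ref{lem:facts}(b),(e), the image of the measure $1_E\,\mu$ under $z\mapsto2z+K$ has density $a$, and the image of $1_D\,\mu$ under $w\mapsto w+K$ has density $b$. Hence
\[
\int_Sa*b=\iint a(x)b(x')1_S(x+x')\,dx\,dx'=(\mu\times\mu)\{(z,w)\in E\times D:2z+w+K\in S\}=0 .
\]
Put $M=\{a>0\}$ and $M'=\{b>0\}$. Then $\mu(M)=s(2\Delta)$ and $\mu(M')\ge\int b=\delta$. If $a*b(y)=0$, then $a(x)b(y-x)=0$ for almost every $x$, so $1_M*1_{M'}(y)=0$. Therefore the set $O=\{1_M*1_{M'}>0\}$ meets $S$ in a null set, and $\mu(O)+\mu(S)\le1$. By Lemma~\ref{lem:core}, $O$ contains the sum of a core of $M$ and a core of $M'$, so $\mu(O)\ge\min(1,s(2\Delta)+\delta)>0$ by (K1). As $\mu(O)$ and $\mu(S)$ are both positive, both are less than $1$, so neither minimum equals $1$, and adding the two lower bounds gives (b).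
\end{proof}

\subsection{Descent along doublings}

Both parts of Lemma~\ref{lem:level} have the same form, with $\delta=0$ in the $c$-free case. The rest of the argument uses only this form, so the next lemma completes the proof of Theorem~\ref{thm:group} (in part (a) the case $\alpha=0$ is trivial).

\begin{lemma}\label{lem:descent}
Let $\alpha>0$ and $\delta\ge0$, and suppose that
\begin{equation}\label{eq:level}
\lambda_\Delta(\tau)+\lambda_\Delta(1-\tau)\le1-\delta-s(2\Delta)
\end{equation}
for every lattice $\Delta$ and every $\tau$ admissible for $\Delta$.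
\begin{itemize}
\item[(a)] If $m=m(\Delta)>\frac12$, then $\alpha\le(1-m)\,s(\Delta)+(m-\frac12)\bigl(1-\delta-s(2\Delta)\bigr)$.
\item[(b)] If $s(\Delta)<2\alpha$, then $s(2\Delta)\le1-\delta-2\alpha$.
\item[(c)] $4\alpha+\delta\le1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Write $\lambda=\lambda_\Delta$. The levels in $(1-m,m)$ come in pairs $\tau,1-\tau$; the levels below $1-m$ have no partner and are bounded by the support. Indeed, for $\frac12<\tau<m$ we have $\lambda(1-\tau)\ge\lambda(\tau)>0$, so $\tau$ is admissible, and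
\[
\alpha=\int_0^m\lambda=\int_0^{1-m}\lambda+\int_{1/2}^m\bigl(\lambda(\tau)+\lambda(1-\tau)\bigr)\,d\tau\le(1-m)s(\Delta)+(m-\tfrac12)\bigl(1-\delta-s(2\Delta)\bigr).
\]

(b) We have $m=m(\Delta)\ge\alpha/s(\Delta)>\frac12$. Inserting $s(\Delta)<2\alpha$ in (a) and using $\alpha-2\alpha(1-m)=2\alpha(m-\frac12)$, we get $2\alpha(m-\frac12)\le(m-\frac12)(1-\delta-s(2\Delta))$. Divide by $m-\frac12$.

(c) Suppose $4\alpha+\delta>1$, that is, $1-\delta-2\alpha<2\alpha$. Then the conclusion of (b) is the hypothesis of (b) for $2\Delta$, and we only need a starting lattice. On the circle we started from $g_0=1_E$; in general $g_\Delta$ need not be an indicator, but $m(\Delta_j)\to1$ along an exhaustion by Lemma~\ref{lem:facts}(c). For large $j$, part (a) and $s(\Delta_j)\le1$ give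
\[
1-\delta-s(2\Delta_j)\ge\frac{\alpha-(1-m(\Delta_j))}{m(\Delta_j)-\frac12}\longrightarrow2\alpha,
\]
so $\limsup_js(2\Delta_j)\le1-\delta-2\alpha<2\alpha$. Hence $\Delta=2\Delta_j$ has $s(\Delta)<2\alpha$ for some $j$. By induction $s(2^n\Delta)\le1-\delta-2\alpha<1$ for all $n\ge1$, which contradicts Lemma~\ref{lem:facts}(d).
\end{proof}

\section{Free sets of measure one quarter}\label{sec:equality}

The bound in Theorem~\ref{thm:group}(a) is attained. Let $0\ne\chi\in\Gamma$, $E=\chi^{-1}([0,\frac14])$ and $\chi(c)=\frac12$. For $t_1,t_2,t_3\in[0,\frac14]$ the real number $t_1+t_2-2t_3$ lies in $[-\frac12,\frac12]$ and equals $\pm\frac12$ only if every $t_i$ is an endpoint, so $E$ is $c$-free. These are the only examples, up to translation.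

\begin{theorem}\label{thm:equality}
If $E$ is $c$-free and $\mu(E)=\frac14$, then there are $0\ne\chi\in\Gamma$ and an arc $I\subseteq\mathbb{T}$ with $|I|=\frac14$ such that $E=\chi^{-1}(I)$ up to a null set.
\end{theorem}

To apply (K2) we need two sets whose sum has exactly the measure allowed by (K1). In the example above $s(\mathbb{Z}\chi)=\frac14$ and $s(2\mathbb{Z}\chi)=\frac12$, which suggests looking at the moment at which $s(2^n\Delta)$ crosses $2\alpha=\frac12$. Such a moment exists unless $s\ge\frac12$ everywhere, and that case can be handled on $H$ itself.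

\begin{proof}
By Lemma~\ref{lem:level}(a), the hypothesis \eqref{eq:level} of Lemma~\ref{lem:descent} holds with $\delta=0$ and $\alpha=\frac14$.

\emph{Case 1: $s(\Delta)\ge\frac12$ for every lattice $\Delta$.} Let $(\Delta_j)$ be an exhaustion. For large $j$ we have $m(\Delta_j)>\frac12$, so $\tau=\frac12$ is admissible. Let $L_j$ be a core of $\{g_{\Delta_j}>\frac12\}$. Lemma~\ref{lem:level}(a) with $L=L'=L_j$ gives $\mu(L_j+L_j)\le1-s(2\Delta_j)\le\frac12$. The sets $\widetilde L_j=q_{\Delta_j}^{-1}(L_j)\subseteq H$ are $\sigma$-compact, and $\widetilde L_j+\widetilde L_j=q_{\Delta_j}^{-1}(L_j+L_j)$ has measure at most $\frac12$. By Lemma~\ref{lem:facts}(c), along a subsequence $g_{\Delta_j}\circ q_{\Delta_j}\to1_E$ almost everywhere, hence $1_{\widetilde L_j}\to1_E$ almost everywhere. With $j$ restricted to this subsequence, $E^*=\bigcup_J\bigcap_{j\ge J}\widetilde L_j$ equals $E$ up to a null set, and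
\[
E^*+E^*\subseteq\bigcup_J\bigcap_{j\ge J}(\widetilde L_j+\widetilde L_j).
\]
The right side is an increasing union of Borel sets of measure at most $\frac12$, so it has measure at most $\frac12$. Let $E^{**}\subseteq E^*$ be $\sigma$-compact of measure $\frac14$. Then $\mu(E^{**}+E^{**})\le\frac12$, and (K1) gives equality. By (K2) on the connected group $H$, the set $E^{**}$, and so $E$, equals $\chi^{-1}(I)$ up to a null set, with $|I|=\frac14$.

\emph{Case 2: $s(\Delta)<\frac12$ for some lattice $\Delta$.} Since $s(2^n\Delta)\to1$, we may replace $\Delta$ by some $2^n\Delta$ and assume $s(\Delta)<\frac12\le s(2\Delta)$. Write $g=g_\Delta$, $\lambda=\lambda_\Delta$, $m=m(\Delta)$.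

\emph{Equality in the level-set inequality.} Lemma~\ref{lem:descent}(b) gives $s(2\Delta)\le\frac12$, so $s(2\Delta)=\frac12$. Also $m\ge\frac14/s(\Delta)>\frac12$, and if $m<1$, then Lemma~\ref{lem:descent}(a) gives $\frac14<\frac12(1-m)+\frac12(m-\frac12)=\frac14$. So $m=1$ and every $\tau\in(0,1)$ is admissible. Thus $\lambda(\tau)+\lambda(1-\tau)\le\frac12$ for all $\tau\in(0,1)$, while the integral of the left side over $(0,1)$ is $2\alpha=\frac12$. Equality therefore holds for almost every $\tau$.

\emph{The support of $g$ is the preimage of an arc.} Choose $\tau_k\downarrow0$, $\tau_k<\frac12$, with equality, and cores $L_k,L_k'$ of $\{g>\tau_k\}$, $\{g>1-\tau_k\}$. Lemma~\ref{lem:level}(a) gives $\mu(L_k+L_k')=\mu(L_k)+\mu(L_k')=\frac12$. By (K2) on $X_\Delta$ there are $0\ne\chi_k\in\Delta$ and arcs $I_k$ with $|I_k|=\lambda(\tau_k)$ and $\{g>\tau_k\}=\chi_k^{-1}(I_k)$ up to a null set. The characters $\chi_k$ could vary with $k$; a Fourier bound prevents this. Since $\lambda(\tau_k)\ge\lambda(1-\tau_k)>0$ and the two add up to $\frac12$, we have $\frac14\le|I_k|<\frac12$,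 so the Fourier coefficient of $1_{\{g>\tau_k\}}$ at $\chi_k$ has modulus
\[
\Bigl|\int_{I_k}e(-t)\,dt\Bigr|=\frac{\sin(\pi|I_k|)}{\pi}\ge\frac{1}{\pi\sqrt2}.
\]
The sets $\{g>\tau_k\}$ increase to $\{g>0\}$, so their indicators converge in $L^1$, and for large $k$ the coefficient of $1_{\{g>0\}}$ at $\chi_k$ has modulus at least $\frac1{2\pi}$. By Bessel's inequality only finitely many characters have this property. Along a subsequence $\chi_k=\chi$ is constant and the endpoints of $I_k$ converge, so $1_{I_k}\to1_I$ in $L^1(\mathbb{T})$ for an arc $I$. Hence $\{g>0\}=\chi^{-1}(I)$ up to a null set, and $|I|=s(\Delta)<\frac12$.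

\emph{The arc has length $\frac14$.} By Lemma~\ref{lem:facts}(e), $W=K_{2\Delta}/K_\Delta$ is the group of points of order at most $2$ in the torus $X_\Delta$, which is finite. Splitting $K_{2\Delta}$ into its $|W|$ cosets modulo $K_\Delta$ gives
\[
g_{2\Delta}(x+K_{2\Delta})=\frac1{|W|}\sum_{w\in W}g\bigl(q_\Delta(x)+w\bigr).
\]
So the preimage of $\{g_{2\Delta}>0\}$ under the measure-preserving projection $X_\Delta\to X_{2\Delta}$ is $\{g>0\}+W$. As $W$ is finite, this equals $\chi^{-1}(I)+W=\chi^{-1}(I+\chi(W))$ up to a null set, and $\frac12=s(2\Delta)=\mu(I+\chi(W))$. Now $\chi(W)\subseteq\{0,\frac12\}$. If $\chi(W)=\{0\}$, then $|I|=\frac12$, which is false. So $\chi(W)=\{0,\frac12\}$; the arcs $I$ and $I+\frac12$ are disjoint because $|I|<\frac12$, and $2|I|=\frac12$.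

Finally, $E\cap q_\Delta^{-1}\{g=0\}$ is null by Lemma~\ref{lem:facts}(b), so $E$ is contained up to a null set in $\chi^{-1}(I)\subseteq H$, and both sets have measure $\frac14$.
\end{proof}

\section{Passing to the limit from $\mathbb{F}_p$}\label{sec:transfer}

Put $e_p(x)=e(x/p)$, let $\mathbb{E}$ denote the average over $\mathbb{F}_p$, and for $f:\mathbb{F}_p\to\mathbb{C}$ let $\widehat f(r)=\mathbb{E}_xf(x)e_p(-rx)$. Then $f(x)=\sum_r\widehat f(r)e_p(rx)$ and $\sum_r|\widehat f(r)|^2=\mathbb{E}|f|^2$. For $f=1_A$ the function $y\mapsto\mathbb{E}_uf(u)f(y-u)$ has Fourier coefficients $\widehat f(r)^2$, and $\mathbb{E}_zf(z)e_p(2rz)=\widehat f(-2r)$. Hence for $c\in\mathbb{F}_p$ and $D\subseteq\mathbb{F}_p$,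
\begin{align}
\mathbb{E}_{z,u}\,f(z)f(u)f(2z+c-u)&=\sum_r\widehat f(r)^2\widehat f(-2r)\,e_p(rc),\label{eq:countc}\\
\mathbb{E}_{z,w,u}\,f(z)1_D(w)f(u)f(2z+w-u)&=\sum_r\widehat f(r)^2\widehat f(-2r)\,\widehat{1_D}(-r).\label{eq:countD}
\end{align}
Only the largest coefficients contribute noticeably to these sums, and what matters about their frequencies is which integer relations, such as $r'=-2r$, hold among them. We therefore let $\Gamma$ be the abelian group generated by symbols for the largest, second largest, \dots\ frequency, subject to the relations that hold along the sequence.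

\begin{lemma}\label{lem:limit}
Let $p_i\to\infty$ be odd primes, $A_i\subseteq\mathbb{F}_{p_i}$ and $f_i=1_{A_i}$. After passing to a subsequence there are a compact abelian group $H$ with nonzero, countable, torsion-free dual $\Gamma$, and residues $\gamma_i\in\mathbb{F}_{p_i}$ for $\gamma\in\Gamma$, with the following properties, which persist along further subsequences.
\begin{itemize}
\item[(a)] $0_i=0$; if $\gamma\ne\gamma'$, then $\gamma_i\ne\gamma'_i$ for large $i$; and $(\gamma+\gamma')_i=\gamma_i+\gamma_i'$ for large $i$.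
\item[(b)] If $h_i:\mathbb{F}_{p_i}\to[0,1]$ and $\widehat{h_i}(\gamma_i)$ converges for every $\gamma$, then the limits are the Fourier coefficients of a Borel function $H\to[0,1]$. The functions $f_i$ satisfy this hypothesis; let $F$ be the corresponding function, so $\widehat F(\gamma)=\lim_i\widehat{f_i}(\gamma_i)$.
\item[(c)] If $\omega_i:\mathbb{F}_{p_i}\to\mathbb{C}$, $|\omega_i|\le1$, and $\omega_i(\gamma_i)\to\omega(\gamma)$ for every $\gamma$, then
\[
\sum_r\widehat{f_i}(r)^2\widehat{f_i}(-2r)\omega_i(r)\longrightarrow\sum_{\gamma\in\Gamma}\widehat F(\gamma)^2\widehat F(-2\gamma)\omega(\gamma).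
\]
\end{itemize}
\end{lemma}

\begin{proof}
Enumerate $\mathbb{F}_{p_i}=\{r_{i,1},\dots,r_{i,p_i}\}$ so that $|\widehat{f_i}(r_{i,j})|$ is nonincreasing in $j$. By Parseval $\sum_r|\widehat{f_i}(r)|^2\le1$, so $|\widehat{f_i}(r_{i,j})|\le j^{-1/2}$. Let $V$ be the countable group of finitely supported integer sequences $v=(v^{(1)},v^{(2)},\dots)$, and put $v_i=\sum_jv^{(j)}r_{i,j}\in\mathbb{F}_{p_i}$, which is defined for large $i$ and additive in $v$. By a diagonal argument, pass to a subsequence such that for every $v\in V$ the sequence $\widehat{f_i}(v_i)$ converges, and either $v_i=0$ for all large $i$ or $v_i\ne0$ for all large $i$. Let $V_0$ be the subgroup of those $v$ with $v_i=0$ for all large $i$, and $\Gamma=V/V_0$.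

The group $\Gamma$ is countable. It is torsion-free, and here primality is used: if $kv\in V_0$ with $k\ge1$, then $kv_i=0$ for large $i$, and $k$ is invertible in $\mathbb{F}_{p_i}$ once $p_i>k$, so $v\in V_0$. Fix a representative $v(\gamma)\in V$ of each $\gamma$, with $v(0)=0$, and put $\gamma_i=v(\gamma)_i$ (and $\gamma_i=0$ for the finitely many $i$ where this is undefined). If $\gamma\ne\gamma'$, then $v(\gamma)-v(\gamma')\notin V_0$, so $\gamma_i-\gamma_i'\ne0$ for large $i$; and $v(\gamma+\gamma')-v(\gamma)-v(\gamma')\in V_0$. This is (a); it implies $(k\gamma)_i=k\gamma_i$ for $k\in\mathbb{Z}$ and large $i$. Let $\gamma^*_j$ be the class of the $j$-th unit vector. Then $(\gamma_j^*)_i=r_{i,j}$ for large $i$, so the $\gamma_j^*$ are distinct and $\Gamma\ne0$. Let $H$ be the compact group with dual $\Gamma$.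

(b) Put $\psi(\gamma)=\lim_i\widehat{h_i}(\gamma_i)$. For a finite set $\Gamma'\subseteq\Gamma$ the residues $\gamma_i$, $\gamma\in\Gamma'$, are distinct for large $i$, so $\sum_{\gamma\in\Gamma'}|\psi(\gamma)|^2\le1$ by Parseval. Hence there is $\Psi\in L^2(H)$ with $\widehat\Psi=\psi$. To bound $\Psi$ we test it against squares. For a trigonometric polynomial $R(x)=\sum_\gamma a_\gamma e(\gamma(x))$ on $H$ put $R_i(x)=\sum_\gamma a_\gamma e_{p_i}(\gamma_ix)$. By (a),
\[
\mathbb{E}\,h_i|R_i|^2=\sum_{\gamma,\gamma'}a_\gamma\overline{a_{\gamma'}}\,\widehat{h_i}(\gamma_i'-\gamma_i)\longrightarrow\sum_{\gamma,\gamma'}a_\gamma\overline{a_{\gamma'}}\,\psi(\gamma'-\gamma)=\int\Psi|R|^2,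
\]
while $0\le\mathbb{E}\,h_i|R_i|^2\le\mathbb{E}|R_i|^2=\sum_\gamma|a_\gamma|^2=\int|R|^2$ for large $i$. So $0\le\int\Psi|R|^2\le\int|R|^2$. By uniform density this holds for every continuous $R$, and every continuous $\varphi\ge0$ is $|R|^2$ with $R=\sqrt\varphi$. Thus $\Psi\,\mu$ and $(1-\Psi)\,\mu$ are positive measures, so $0\le\Psi\le1$ almost everywhere, and $\Psi$ has a Borel representative with values in $[0,1]$.

(c) First, $\widehat F$ vanishes outside $\{\gamma_1^*,\gamma_2^*,\dots\}$: if $\gamma$ is not in this set, then for each $J$ we have $\gamma_i\notin\{r_{i,1},\dots,r_{i,J}\}$ for large $i$, so $|\widehat{f_i}(\gamma_i)|\le J^{-1/2}$. So the right side in (c) is an absolutely convergent series over the $\gamma_j^*$. On the left, the terms $r=r_{i,j}$ with $j>J$ contribute at most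
\[
J^{-1/2}\sum_r|\widehat{f_i}(r)|\,|\widehat{f_i}(-2r)|\le J^{-1/2},
\]
by Cauchy--Schwarz, Parseval and the fact that $r\mapsto-2r$ permutes $\mathbb{F}_{p_i}$. For fixed $j\le J$ and large $i$ we have $r_{i,j}=(\gamma_j^*)_i$ and $-2r_{i,j}=(-2\gamma^*_j)_i$, so the $j$-th term converges to $\widehat F(\gamma_j^*)^2\widehat F(-2\gamma_j^*)\omega(\gamma_j^*)$. Let $i\to\infty$ and then $J\to\infty$.
\end{proof}

The limit $F$ need not be an indicator function: if $|A_i|/p_i\to\alpha$ and $\max_{r\ne0}|\widehat{f_i}(r)|\to0$, then $F$ is the constant $\alpha$. This does no harm, because absence of solutions passes to the support of $F$, which is at least as large as $\int F$.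

\begin{lemma}\label{lem:transfer}
In the situation of Lemma~\ref{lem:limit} suppose $|A_i|/p_i\to\alpha$, and let $E=\{F>0\}$. Then $\mu(E)\ge\int F=\alpha$. Moreover:
\begin{itemize}
\item[(a)] If $c_i\in\mathbb{F}_{p_i}$ and $\#\{(z,u)\in A_i^2:2z+c_i-u\in A_i\}=o(p_i^2)$, then $E$ is $c$-free for some $c\in H$.
\item[(b)] If $D_i\subseteq\mathbb{F}_{p_i}$ is disjoint from $A_i+A_i-2A_i$ and $|D_i|/p_i\to\delta$, then $E$ is $D$-free for some Borel set $D\subseteq H$ with $\mu(D)\ge\delta$.
\end{itemize}
\end{lemma}

\begin{proof}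
We have $\int F=\widehat F(0)=\lim\widehat{f_i}(0)=\alpha$, and $\int F\le\mu(E)$ since $F\le1$. Recall that $F*F(y)=\sum_\gamma\widehat F(\gamma)^2e(\gamma(y))$ with absolute convergence, and that $\int F(z)e(\gamma(2z))\,dz=\widehat F(-2\gamma)$.

(a) Since $\Gamma$ is countable, along a further subsequence $e_{p_i}(\gamma_ic_i)$ converges for every $\gamma$. By Lemma~\ref{lem:limit}(a) the limit is a homomorphism from $\Gamma$ to the unit circle, so it has the form $e(\gamma(c))$ with $c\in H$. The left side of \eqref{eq:countc} tends to $0$ by hypothesis, so Lemma~\ref{lem:limit}(c) with $\omega_i(r)=e_{p_i}(rc_i)$ gives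
\[
0=\sum_\gamma\widehat F(\gamma)^2\widehat F(-2\gamma)e(\gamma(c))=\int F(z)\,F*F(2z+c)\,dz=\iint F(z)F(u)F(2z+c-u)\,dz\,du .
\]
The integrand is nonnegative, so it vanishes almost everywhere, and $E$ is $c$-free.

(b) Along a further subsequence $\widehat{1_{D_i}}(\gamma_i)$ converges for every $\gamma$, and Lemma~\ref{lem:limit}(b) gives a Borel function $Q:H\to[0,1]$ with these Fourier coefficients; in particular $\int Q=\delta$. The left side of \eqref{eq:countD} is $0$, since a nonzero term would give $w=u+(2z+w-u)-2z\in D_i\cap(A_i+A_i-2A_i)$. Lemma~\ref{lem:limit}(c) with $\omega_i(r)=\widehat{1_{D_i}}(-r)$ gives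
\[
0=\sum_\gamma\widehat F(\gamma)^2\widehat F(-2\gamma)\widehat Q(-\gamma)=\iint F(z)Q(w)\,F*F(2z+w)\,dz\,dw .
\]
So $F(z)Q(w)F(u)F(2z+w-u)=0$ almost everywhere, and $D=\{Q>0\}$ has the required properties.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:count}]
If the statement fails for some $\varepsilon$, then for each $i$ it fails with $p_0=i$ and $\kappa=\frac1i$. So there are primes $p_i\to\infty$, sets $A_i$ with $|A_i|>(\frac14+\varepsilon)p_i$ and residues $c_i$ such that $a_1+a_2-2a_3=c_i$ has fewer than $p_i^2/i$ solutions in $A_i^3$. With $z=a_3$ and $u=a_1$, solutions correspond to the pairs counted in Lemma~\ref{lem:transfer}(a). Along a subsequence $|A_i|/p_i\to\alpha\ge\frac14+\varepsilon$, and we obtain a $c$-free set $E$ with $\mu(E)>\frac14$, contradicting Theorem~\ref{thm:group}(a).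
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:size}]
If the statement fails for some $\varepsilon$, there are primes $p_i\to\infty$ and nonempty sets $A_i\subseteq\mathbb{F}_{p_i}$ whose sumsets $\Sigma_i=A_i+A_i-2A_i$ satisfy $|\Sigma_i|<\min(p_i,4|A_i|)-\varepsilon p_i$. Let $D_i=\mathbb{F}_{p_i}\setminus\Sigma_i$. From $|\Sigma_i|<p_i-\varepsilon p_i$ we get $|D_i|>\varepsilon p_i$. From $0<|\Sigma_i|<4|A_i|-\varepsilon p_i$ we get $|A_i|>\frac\varepsilon4p_i$ and $4|A_i|+|D_i|>(1+\varepsilon)p_i$. Along a subsequence $|A_i|/p_i\to\alpha>0$ and $|D_i|/p_i\to\delta>0$ with $4\alpha+\delta\ge1+\varepsilon$. Lemma~\ref{lem:transfer}(b) gives a $D$-free set $E$ with $\mu(E)\ge\alpha$ and $\mu(D)\ge\delta$, so $4\alpha+\delta\le1$ by Theorem~\ref{thm:group}(b), a contradiction.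
\end{proof}

\section{The exact threshold}\label{sec:exact}

A limit argument cannot see $o(p)$ elements, so it cannot give Theorem~\ref{thm:exact} directly. It does show that a near-extremal set is close to a progression. We then upgrade ``close to an interval'' to ``contained in a slightly longer interval'', after which the problem lives in the integers and can be solved exactly.

\subsection{Stability}

\begin{lemma}\label{lem:stability}
For every $\varepsilon>0$ there are $\eta>0$ and $p_1$ such that the following holds. If $p>p_1$ is prime, $A\subseteq\mathbb{F}_p$, $|A|\ge(\frac14-\eta)p$ and $A+A-2A\ne\mathbb{F}_p$, then there are $r\in\mathbb{F}_p\setminus\{0\}$ and a set $J$ of $L$ consecutive residues, $|L-\frac p4|\le1$, with $|(r\cdot A)\,\triangle\,J|\le\varepsilon p$.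
\end{lemma}

\begin{proof}
Otherwise there are $\varepsilon>0$, primes $p_i\to\infty$ and sets $A_i\subseteq\mathbb{F}_{p_i}$ violating the conclusion, with $|A_i|\ge(\frac14-\frac1i)p_i$ and $c_i\notin A_i+A_i-2A_i$. Along a subsequence $|A_i|/p_i\to\alpha\ge\frac14$. Lemma~\ref{lem:transfer}(a) and Theorem~\ref{thm:group}(a) give $\frac14\le\alpha=\int F\le\mu(E)\le\frac14$. So $\alpha=\frac14$ and $F=1_E$ almost everywhere, and by Theorem~\ref{thm:equality}, $E=\chi^{-1}(I)$ up to a null set for some $\chi\ne0$ and a closed arc $I$ of length $\frac14$.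

The residue $r_i=\chi_i$ is nonzero for large $i$. Let $\nu_i$ be the measure on $\mathbb{T}$ with mass $1/p_i$ at each point $r_ix/p_i$, $x\in A_i$. For $k\in\mathbb{Z}$,
\[
\int e(-kt)\,d\nu_i(t)=\widehat{f_i}(k\chi_i)\longrightarrow\widehat F(k\chi)=\int_H1_I(\chi(x))e(-k\chi(x))\,dx=\int_Ie(-kt)\,dt .
\]
The masses are bounded by $1$, so $\int\varphi\,d\nu_i\to\int_I\varphi$ for every continuous $\varphi$. Taking $0\le\varphi\le1_I$ with $\int\varphi$ close to $\frac14$ gives $\liminf\nu_i(I)\ge\frac14$, and the total mass of $\nu_i$ tends to $\frac14$, so $\nu_i(I)\to\frac14$. The set $J_i=\{y\in\mathbb{F}_{p_i}:y/p_i\in I\}$ consists of $\lfloor p_i/4\rfloor$ or $\lfloor p_i/4\rfloor+1$ consecutive residues, and $|(r_i\cdot A_i)\cap J_i|=p_i\nu_i(I)$. Hence $|(r_i\cdot A_i)\,\triangle\,J_i|=|A_i|+|J_i|-2p_i\nu_i(I)=o(p_i)$, a contradiction.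
\end{proof}

\subsection{Holes in a set of integers}

Let $B\subseteq\{0,\dots,\ell-1\}$ be a set of integers, and call the elements of $\{0,\dots,\ell-1\}\setminus B$ \emph{holes}. The set $B+B-2B$ lies in $[-2(\ell-1),2(\ell-1)]$. If there are few holes, a missing value must be near an end of this range, and a missing value at distance $u$ from the top forces about $u/2$ holes near the top of $B$. We use that a closed real interval of length $\rho$ contains more than $\rho-1$ integers.

\begin{lemma}\label{lem:holes}
Let $0\in B\subseteq\{0,\dots,\ell-1\}$ have $h<\frac{\ell-1}4-1$ holes, and let $u$ be an integer with $0\le u<2(\ell-1)$ and $2(\ell-1)-u\notin B+B-2B$. Then $u\le2h-1$, and at least $\lfloor u/2\rfloor+1$ of the numbers $\ell-1-u,\dots,\ell-1$ are holes.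
\end{lemma}

\begin{proof}
Let $Y=\{i\in\{0,\dots,\ell-1\}:\ell-1-i\in B\}$. Since $(\ell-1-i)+(\ell-1-j)-2k=2(\ell-1)-(i+j+2k)$, the equation $i+j+2k=u$ has no solution with $i,j\in Y$, $k\in B$. Suppose $k\in B$ and $u'=u-2k\in[0,\ell-1]$. The sets $\{i,u'-i\}$, $0\le i\le u'/2$, are pairwise disjoint subsets of $\{0,\dots,u'\}$, and none is contained in $Y$. So at least $\lfloor u'/2\rfloor+1$ of the numbers $\ell-1-u',\dots,\ell-1$ are holes.

If $u\le\ell-1$, take $k=0$; this gives the asserted holes, and $\lfloor u/2\rfloor+1\le h$ gives $u\le2h-1$. Suppose $u\ge\ell$. The interval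
\[
\Bigl[\tfrac12\bigl(u-(\ell-1)\bigr),\ \tfrac12\bigl(u-\tfrac{\ell-1}2\bigr)\Bigr]
\]
has length $\frac{\ell-1}4$ and lies in $[0,\ell-1]$, because $\ell\le u<2(\ell-1)$. It contains more than $\frac{\ell-1}4-1>h$ integers, so it contains some $k\in B$. Then $u'=u-2k\in[\frac{\ell-1}2,\ell-1]$, and there are more than $\frac{u'}2\ge\frac{\ell-1}4>h$ holes, a contradiction.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:exact}}

The sharpness statement follows from \eqref{eq:ap}, since $4\lfloor\frac{p+1}4\rfloor-3\le p-2$.

Let $\varepsilon=\frac1{1000}$, take $\eta,p_1$ from Lemma~\ref{lem:stability}, and let $P\ge\max(p_1,7000,\frac1{4\eta})$, so that $\frac{p-1}4\ge(\frac14-\eta)p$ for $p>P$. Let $p>P$, and let $A\subseteq\mathbb{F}_p$ satisfy $|A|\ge\frac{p-1}4$ and $c\notin A+A-2A$. Since $\lfloor\frac{p+1}4\rfloor$ equals $\frac{p+1}4$ or $\frac{p-1}4$ according as $p\equiv3$ or $1\pmod4$, this covers both the bound and the classification. Replacing $A$ by $rA+t$ and $c$ by $rc$ preserves the hypotheses and both families of extremal sets. So by Lemma~\ref{lem:stability}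 we may assume $|A\,\triangle\,J|\le\varepsilon p$ with $J=\{0,\dots,L-1\}$ and $|L-\frac p4|\le1$.

\medskip
\emph{Step 1: $A$ lies in a short interval.} If $t=2z-x$ with $z,x\in A$, then $c+t\notin A$, since otherwise $c=x+(c+t)-2z$. For the interval $J$ the values $2z-x$ fill $[-(L-1),2(L-1)]$, about three quarters of $\mathbb{F}_p$, and values away from the ends have too many representations for $J\setminus A$ to destroy. Precisely, let $t$ be an integer with $-(L-1)+5\varepsilon p\le t\le2(L-1)-5\varepsilon p$. The pairs $(z,x)\in\{0,\dots,L-1\}^2$ with $2z-x=t$ correspond to the integers $z$ in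
\[
\Bigl[\max\bigl(0,\tfrac t2\bigr),\ \min\bigl(L-1,\tfrac{t+L-1}2\bigr)\Bigr],
\]
whose length is the minimum of $L-1$, $\frac{t+L-1}2$, $L-1-\frac t2$ and $\frac{L-1}2$, and so is at least $\frac52\varepsilon p$. There are more than $\frac52\varepsilon p-1>2\varepsilon p$ such pairs. Each of the at most $\varepsilon p$ elements of $J\setminus A$ occurs in at most two of them, once as $z$ and once as $x$. So some pair has $z,x\in A$, and $c+t\notin A$.

The number of such $t$ is less than $p$ and more than $3(L-1)-10\varepsilon p-1\ge0.74p-7$. So $A$ avoids a block of that many consecutive residues and lies in the complementary block, which has fewer than $0.26p+7\le0.261p$ elements. After a translation, which does not change $c$,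
\[
A\subseteq\{0,\dots,\ell-1\},\qquad0,\ \ell-1\in A,\qquad\ell\le0.261p .
\]
From now on regard $A$ as a set of integers, with $n=|A|$ elements and $h=\ell-n$ holes. Then $h\le0.261p-\frac{p-1}4\le0.012p$ and $\ell\ge n\ge0.24p$, so $h<\frac{\ell-1}4-1$, and in particular $4h<\ell$.

\medskip
\emph{Step 2: counting holes.} Since $0\in A+A-2A$, we can take $c\in\{1,\dots,p-1\}$. The integers $c$ and $c-p$ are both missing from the integer set $A+A-2A$. Let
\[
u=2(\ell-1)-c,\qquad v=2(\ell-1)-(p-c)
\]
be the signed distances from $c$ up to the top end, and from $c-p$ down to the bottom end, of the range $[-2(\ell-1),2(\ell-1)]$. Both are less than $2(\ell-1)$. Their sum $u+v=4(\ell-1)-p$ is odd, and $n=\ell-h$ gives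
\begin{equation}\label{eq:size}
4n=p+4+(u+v)-4h .
\end{equation}
If $u\ge0$, Lemma~\ref{lem:holes} for $B=A$ gives $u\le2h-1$ and at least $\lfloor u/2\rfloor+1$ holes among $\ell-1-u,\dots,\ell-1$. If $v\ge0$, apply the lemma to the reflection $B=\ell-1-A$, which contains $0$, has $h$ holes, and satisfies $B+B-2B=-(A+A-2A)\not\ni p-c$. This gives $v\le2h-1$ and at least $\lfloor v/2\rfloor+1$ holes of $A$ among $0,\dots,v$. The first holes are at least $\ell-2h$ and the second at most $2h-1$, so they are distinct because $4h<\ell$. There are three cases.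
\begin{itemize}
\item[(i)] $u,v<0$. Then $u+v\le-2$ and, being odd, $u+v\le-3$. So $4n\le p+1-4h$.
\item[(ii)] Exactly one of $u,v$ is nonnegative. Then $h\ge1$ and $u+v\le(2h-1)-1$, hence $u+v\le2h-3$ by parity. So $4n\le p+1-2h\le p-1$.
\item[(iii)] $u,v\ge0$. Exactly one of them is odd, so $h\ge\lfloor\frac u2\rfloor+\lfloor\frac v2\rfloor+2=\frac{u+v-1}2+2$. Thus $h\ge2$ and $u+v\le2h-3$, and $4n\le p+1-2h\le p-3$.
\end{itemize}
In all cases $n\le\frac{p+1}4$.

\medskip
\emph{Step 3: the extremal sets.} Let $n=N=\lfloor\frac{p+1}4\rfloor$. If $p\equiv3\pmod4$, then $4n=p+1$; only case (i) is possible, with $h=0$, and $A$ is an interval. Let $p\equiv1\pmod4$, so $4n=p-1$. Case (iii) is impossible. In case (i), $4h\le2$, so $h=0$ and $A$ is an interval. In case (ii), $p-1\le p+1-2h$ and $h\geq1$ give $h=1$, so $\ell=N+1$. If $u\ge0$, then $u\le2h-1=1$ and there is a hole among $\ell-1-u,\dots,\ell-1$; as $\ell-1\in A$, the hole is $\ell-2$. If $v\ge0$, then $v\le1$ and there is a hole among $0,\dots,v$; as $0\in A$, the hole is $1$. So $A$ is an interval with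 $N+1$ terms with its penultimate or second term deleted. Undoing the affine normalization gives the sets in the theorem.

Conversely, $N$-term progressions miss a residue by the sharpness statement. Let $p\equiv1\pmod 4$ and $\ell=N+1$, so $p=4\ell-3$, and let $A=\{0,\dots,\ell-1\}\setminus\{\ell-2\}$; every set of the second family is an affine image of this one, the reflection $x\mapsto\ell-1-x$ exchanging the second and penultimate terms. We claim that the residue $2\ell-3$ is missed. The integer values of $a+b-2z$ lie in $[-(2\ell-2),2\ell-2]$. Since $2\ell-3-p=-2\ell$ and $2\ell-3+p>2\ell-2$, the only integer in this range congruent to $2\ell-3$ is $2\ell-3$ itself. If $a+b-2z=2\ell-3$, then $a+b\le2\ell-2$ forces $z=0$, and $a+b=2\ell-3$ forces $\{a,b\}=\{\ell-1,\ell-2\}$, which is impossible as $\ell-2\notin A$. This completes the proof of Theorem~\ref{thm:exact}. \qed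

\begin{thebibliography}{9}

\bibitem{Kneser}
M.~Kneser, \emph{Summenmengen in lokalkompakten abelschen Gruppen}, Math. Z. 66 (1956), 88--110.

\bibitem{LMPV}
Vsevolod Lev, M\'at\'e Matolcsi, P\'eter P\'al Pach, D\'aniel Varga, \emph{On the density of Kravitz sets}, arXiv:2510.16522 (2025).

\end{thebibliography}
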